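\newtheorem{theorem}{Theorem}[section]
\newtheorem{lemma}[theorem]{Lemma}
\newtheorem{proposition}[theorem]{Proposition}
\newtheorem*{theoremA}{Theorem A}
\newtheorem*{theoremB}{Theorem B}
\theoremstyle{definition}
\newtheorem{definition}[theorem]{Definition}
\newtheorem{example}[theorem]{Example}

\title{Bounded support forces finite support\\ for $p$-adic algebraic numbers}


\begin{abstract}
A $p$-adic Hahn series is a sum $\sum_{q\in\mathbf Q}[f(q)]p^q$ with Teichm\"uller digits and well-ordered support. We prove that such a series with bounded support is algebraic over $\mathbf Q_p$ if and only if its support is finite. The reason is that arithmetic with bounded series involves finite sums only, so that they behave like Hahn series over a field of characteristic $0$ modulo the relation $t=p$. For Hahn series over a field of characteristic $0$ an ordinal rank of the support is additive under multiplication of germs (a theorem of Berarducci, proved here in full), and a character argument shows that the relation $t=p$ does not destroy this. The method also determines the algebraic elements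 among all series whose exponents have a well-ordered set of fractional parts, and among quotients of such series.
\end{abstract}

\section{The question and the answer}

\subsection{$p$-adic Hahn series}

Let $p$ be a prime, $\overline{\mathbf F}_p$ an algebraic closure of $\mathbf F_p$, $W=W(\overline{\mathbf F}_p)$ its ring of Witt vectors and $\breve{\mathbf Q}_p=W[1/p]$. Every element of $\breve{\mathbf Q}_p$ has a unique expansion $\sum_{n\in\mathbf Z}[a_n]p^n$ with $a_n\in\overline{\mathbf F}_p$ and $a_n=0$ for all sufficiently negative $n$, where $[\cdot]$ is the Teichm\"uller lift. A \emph{$p$-adic Hahn series} is what one gets by allowing rational exponents: a formal sum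
\[
f=\sum_{q\in\mathbf Q}[f(q)]\,p^q,\qquad f(q)\in\overline{\mathbf F}_p,
\]
whose support $\operatorname{Supp}(f)=\{q\in\mathbf Q: f(q)\ne0\}$ is well-ordered. These series form a field $\mathbf L_p$ (Krull, Lampert, Poonen). It is algebraically closed, complete for the valuation $v(f)=\min\operatorname{Supp}(f)$, and it is the spherical completion of $\overline{\mathbf Q}_p$.

We use Poonen's construction \cite[\S4]{Poonen}. Let $W((t^{\mathbf Q}))$ be the ring of series $G=\sum_{q\in\mathbf Q}G_qt^q$ with $G_q\in W$ and well-ordered support, and let $\mathcal N_P$ be the ideal of those $G$ with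
\[
\sum_{n\in\mathbf Z}G_{q+n}\,p^n=0\qquad\text{for every }q\in\mathbf Q .
\]
(The sum converges, because the support is bounded below.) Then $\mathbf L_p=W((t^{\mathbf Q}))/\mathcal N_P$, and each class contains exactly one series with Teichm\"uller coefficients, $\tilde f=\sum_q[f(q)]t^q$; the class of $\tilde f$ is what we write as $f=\sum_q[f(q)]p^q$. An element $c\in W$ is identified with the class of $c\,t^0$, which gives $\mathbf Q_p\subset\breve{\mathbf Q}_p\subset\mathbf L_p$, and $p^q$ is the class of $t^q$. We write $\operatorname{cl}(G)\in\mathbf L_p$ for the class of $G$. Thus $\operatorname{cl}(G)=f$ means that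
\begin{equation}\label{eq:digits}
\sum_{n\in\mathbf Z}[f(q+n)]\,p^n=\sum_{n\in\mathbf Z}G_{q+n}\,p^n\qquad\text{for every }q\in\mathbf Q .
\end{equation}

\subsection{The question}

Call $f\in\mathbf L_p$ a \emph{$p$-adic algebraic number} if it is algebraic over $\mathbf Q_p$. A finite sum $\sum[f(q)]p^q$ is algebraic, since each $[f(q)]$ is $0$ or a root of unity and $p^{a/b}$ is a $b$-th root of $p^a$. The converse fails for a trivial reason: $1/(1-p)=\sum_{n\ge0}p^n$ has infinite support. But this support runs off to $+\infty$. The following question, whether this must happen, is taken from Shanwen Wang and Yijun Yuan \cite{WangYuan}: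

\begin{quote}
\emph{If a $p$-adic algebraic number has bounded support, is its support finite?}
\end{quote}

The known restrictions on the digits of an algebraic $f$ do not settle this: the support lies in $\frac1T\mathbf Z[1/p]$ for some integer $T\ge1$ and all digits lie in one finite field (Lampert, Poonen), its accumulation points in $\mathbf R$ are rational (Lampert), and its order type is at most $\omega^\omega$ (Kedlaya). The series $\sum_{k\ge1}p^{-1/p^k}$ obeys all of them. In equal characteristic the analogous answer is no: in $\overline{\mathbf F}_p((t^{\mathbf Q}))$ the series $x=\sum_{k\ge1}t^{-1/p^k}$ has bounded infinite support, and $x^p=\sum_{k\ge1}t^{-1/p^{k-1}}=x+t^{-1}$, so $x$ is a root of $X^p-X-t^{-1}$. The $p$-adic counterpart is a root $f\in\mathbf L_p$ of $X^p-X-p^{-1}$. Its support does contain all $-1/p^k$ (Proposition~\ref{prop:AS}). However, the $p$-th power of $\sum_k p^{-1/p^k}$ has cross terms, with coefficients divisible by $p$ but not zero, and they have to be corrected by further digits of $f$. It follows from our result that these corrections never come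 to an end: the support of $f$ is unbounded.

\subsection{Results}

\begin{theoremA}
Let $f\in\mathbf L_p$ have bounded support. The following are equivalent:
\textup{(i)} $f$ is algebraic over $\mathbf Q_p$;
\textup{(ii)} $f$ is algebraic over $\breve{\mathbf Q}_p$;
\textup{(iii)} $\operatorname{Supp}(f)$ is finite.
\end{theoremA}

So the answer to the question is yes. The proof gives more. For $f\in\mathbf L_p$ define the \emph{reduced support}
\[
\Lambda(f)=\{q-\lfloor q\rfloor: q\in\operatorname{Supp}(f)\}\subset[0,1),\qquad\text{and let}\qquad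
\mathbf B=\{f\in\mathbf L_p:\Lambda(f)\text{ is well-ordered}\}.
\]
If $\operatorname{Supp}(f)$ is bounded, then $\Lambda(f)$ is a finite union of well-ordered sets, so $f\in\mathbf B$. The natural (Hessenberg) sum $\oplus$ of ordinals is recalled in Section~\ref{sec:ord}.

\begin{theoremB}
\begin{enumerate}
\item[(1)] $\mathbf B$ is a $\breve{\mathbf Q}_p$-subalgebra of $\mathbf L_p$. An element $f\in\mathbf B$ is algebraic over $\breve{\mathbf Q}_p$ if and only if $\operatorname{Supp}(f)\subset\frac1N\mathbf Z$ for some $N$. It is algebraic over $\mathbf Q_p$ if and only if in addition all $f(q)$ lie in one finite field.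
\item[(2)] The algebraic closure of $\breve{\mathbf Q}_p$ in $\operatorname{Frac}(\mathbf B)$ is $\bigcup_N\breve{\mathbf Q}_p(p^{1/N})$. In particular, if a quotient $a/b$ of two series with bounded support is algebraic over $\breve{\mathbf Q}_p$, then $\operatorname{Supp}(a/b)\subset\frac1N\mathbf Z$ for some $N$.
\item[(3)] There is a function $\deg$ from $\mathbf B$ to the ordinals together with $-\infty$ such that: $\deg f=-\infty$ iff $f=0$; $\deg f\le0$ iff $\Lambda(f)$ is finite; $\deg(f+g)\le\max(\deg f,\deg g)$; and $\deg(fg)=\deg f\oplus\deg g$. If $f,g_1,\dots,g_m\in\mathbf B$, $e$ is an ordinal, $\deg g_i<\omega^e$ for all $i$, and $f$ is algebraic over $\breve{\mathbf Q}_p(g_1,\dots,g_m)$, then $\deg f<\omega^e$.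
\item[(4)] If $f,g\in\mathbf L_p$ are algebraic over $\breve{\mathbf Q}_p$ and there is a real number $r$ with $f(q)=g(q)$ for all $q\ge r$, then $f(q)=g(q)$ for all but finitely many $q$.
\end{enumerate}
\end{theoremB}

Part (4) says that an algebraic element is determined, up to finitely many digits, by any of its tails; with $g=0$ it gives the implication (ii)$\Rightarrow$(iii) of Theorem~A.

Of the known restrictions listed above, the proofs use only the finite-field statement, and only in Theorem B(1); a short proof of it is included (Lemma~\ref{lem:frob}).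

\subsection{Plan}

Section~\ref{sec:small} treats by hand the smallest case, a single limit point and a quadratic equation. It shows the mechanism: squaring creates limit points of limit points, and the terms of lower degree in the equation cannot cancel them. Section~\ref{sec:germs} makes ``limit of limits'' precise by attaching to each point an ordinal rank, and Section~\ref{sec:berarducci} proves that rank is additive under products of germs. Section~\ref{sec:circle} passes to the quotient by $t=\pi$, where points differing by integers are identified and new cancellation could occur, and shows that it does no harm. Section~\ref{sec:A} deduces Theorem A and Theorem B(4), Section~\ref{sec:B} the rest of Theorem B, and Section~\ref{sec:sharp} discusses the hypotheses.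

\section{The smallest case: one limit point}\label{sec:small}

Let $\varepsilon_1>\varepsilon_2>\cdots$ be rational numbers in $(0,1)$ with limit $0$, let $a_k\in\overline{\mathbf F}_p^\times$, and
\[
f=\sum_{k\ge1}[a_k]\,p^{-\varepsilon_k},\qquad \tilde f=F=\sum_{k\ge1}A_k\,t^{-\varepsilon_k},\quad A_k=[a_k].
\]
We show that $f$ satisfies no quadratic equation $c_2f^2+c_1f+c_0=0$ with $c_i\in W$, $c_2\ne0$. Suppose it does, and put $H=c_2F^2+c_1F+c_0\in W((t^{\mathbf Q}))$. Then $H\in\mathcal N_P$. By an accumulation point of a set we mean a limit of distinct points of it.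

\emph{Accumulation points.} The exponents of $F^2$ are among the numbers $-\varepsilon_i-\varepsilon_j$. In a sequence of distinct such numbers we may, after passing to a subsequence, assume that each of $i,j$ is constant or tends to $\infty$, and not both are constant. So the accumulation points of $\operatorname{supp}F^2$ lie in $\{0\}\cup\{-\varepsilon_k\}$, and so do those of $\operatorname{supp}H$. In particular they lie in $(-1,0]$.

\emph{The coefficients near $-\varepsilon_k$.} Fix $k$ and let $y_l=-\varepsilon_k-\varepsilon_l$, which increases to $-\varepsilon_k$ as $l\to\infty$. For $l$ large the only ways to write $y_l=-\varepsilon_i-\varepsilon_j$ are $(i,j)=(k,l)$ and $(l,k)$. Otherwise, for infinitely many $l$ there is another pair $(i_l,j_l)$, and after passing to a subsequence one index, say $i_l$, is constant and $j_l\to\infty$ (if both were constant then $y_l$ would be, and if both tended to $\infty$ the limit would be $0$). Comparing limits, $i_l=k$, hence $j_l=l$, a contradiction. So for $l$ large,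
\[
(F^2)_{y_l}=2A_kA_l ,\qquad F_{y_l}=0,
\]
the second because $-\varepsilon_k$ is not an accumulation point of $\operatorname{supp}F$. Since $y_l\ne0$, the constant $c_0$ does not contribute either, and $H_{y_l}=2c_2A_kA_l$.

\emph{No help from the relation $t=p$.} If $n\ne0$ is an integer, then $-\varepsilon_k+n\notin(-1,0]$ is not an accumulation point of $\operatorname{supp}H$, so $H_{y_l+n}=0$ for $l$ large; only finitely many $n$ matter, since $\operatorname{supp}H$ is bounded. Therefore, for $l$ large,
\[
\sum_{n\in\mathbf Z}H_{y_l+n}\,p^n=H_{y_l}=2c_2A_kA_l\ne0 ,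
\]
which contradicts $H\in\mathcal N_P$.

\medskip
The last inequality is where characteristic $0$ enters: $2\neq0$ in $W$, even for $p=2$. Over $\overline{\mathbf F}_2$ the coefficient $2A_kA_l$ would vanish, in accordance with the Artin--Schreier example.

Read in terms of limit points, the computation says that the support of $F$ has the limit point $0$, while the support of $F^2$ has limit points $-\varepsilon_k$ which themselves accumulate at $0$: if $F$ is given rank $1$ at $0$, then $F^2$ has rank $2$ there. Two things could go wrong in general.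
\begin{itemize}
\item The support of $f$ may have limits of limits, and so on transfinitely. We need that the rank of a product is the sum of the ranks. Already for a product of two \emph{different} germs of the same rank, the terms that created the new limit points above come in two kinds, which could cancel.
\item The highest rank may be attained at several points $x$, and then several products contribute to the same point modulo $\mathbf Z$. They could cancel as well.
\end{itemize}
Sections~\ref{sec:berarducci} and~\ref{sec:circle} deal with these two problems.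

\section{Germs and their rank}\label{sec:germs}

\subsection{Ordinals}\label{sec:ord}

Every ordinal has a unique Cantor normal form $\omega^{\epsilon_1}n_1+\dots+\omega^{\epsilon_k}n_k$ with $\epsilon_1>\dots>\epsilon_k$ and integers $n_i\ge1$. The natural sum $\alpha\oplus\beta$ adds the coefficients of equal exponents. It is commutative, associative, strictly increasing in each argument (hence cancellative), and $\alpha\oplus1=\alpha+1$. We write $k\odot\alpha=\alpha\oplus\dots\oplus\alpha$ ($k$ terms; $0\odot\alpha=0$). The symbol $-\infty$ is smaller than every ordinal, and $-\infty\oplus\alpha=\alpha\oplus-\infty=-\infty$ for every $\alpha$, including $\alpha=-\infty$. For an ordinal $e$, every ordinal $\alpha$ is uniquely $\omega^e\mu+\delta$ with $\delta<\omega^e$: the terms with exponent $\ge e$ form $\omega^e\mu$, the others form $\delta$. Multiplying $\mu$ on the left by $\omega^e$ changes each exponent $\zeta$ of $\mu$ into $e+\zeta$. Hence: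
\begin{enumerate}
\item[(O1)] For $\delta,\delta'<\omega^e$ we have $\omega^e\mu+\delta=\omega^e\mu\oplus\delta$ and $(\omega^e\mu+\delta)\oplus(\omega^e\mu'+\delta')=\omega^e(\mu\oplus\mu')+(\delta\oplus\delta')$, with $\delta\oplus\delta'<\omega^e$.
\item[(O2)] For $\delta<\omega^e$: $\omega^e\mu+\delta<\omega^e\mu'$ if and only if $\mu<\mu'$. (If $\mu<\mu'$, then $\omega^e\mu+\delta<\omega^e(\mu+1)\le\omega^e\mu'$.)
\item[(O3)] For $\alpha>0$ let the \emph{level} $\ell(\alpha)$ be the smallest exponent in the Cantor normal form of $\alpha$, and let $\ell(0)=\infty$, larger than every ordinal. Then $\ell(\alpha)\ge e$ iff $\alpha=\omega^e\mu$ for some $\mu$; in this case $\ell(\alpha)=e$ iff $\mu$ is a successor, and $\ell(\alpha)>e$ iff $\mu$ is $0$ or a limit. Also $\ell(\alpha\oplus\beta)=\min(\ell(\alpha),\ell(\beta))$.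
\item[(O4)] A finite natural sum of ordinals $\omega^\beta$ with $\beta<\alpha$ is $<\omega^\alpha$.
\end{enumerate}

\subsection{Germs}

Let $L$ be a field of characteristic $0$. (In this section and the next, the characteristic matters only in Lemma~\ref{lem:leibniz}.) Let $\mathcal H_L$ be the ring of Hahn series $F=\sum_{x\in\mathbf R}F_xt^x$, $F_x\in L$, with well-ordered and \emph{bounded} support. We allow real exponents because a bounded set of rationals may accumulate at irrational points, and we shall translate such points to $0$.

We use throughout that every sequence in a well-ordered subset of $\mathbf R$ has a non-decreasing subsequence. It follows that for well-ordered $S,T\subset\mathbf R$ the set $S+T$ is well-ordered, and that each $z\in\mathbf R$ has finitely many representations $z=s+s'$ with $s\in S$, $s'\in T$ (otherwise there would be such representations with $s$ strictly increasing, hence $s'$ strictly decreasing). So multiplication in $\mathcal H_L$ makes sense.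

\begin{definition}
Let $\mathcal H_L^{\le0}\subset\mathcal H_L$ be the subring of series supported in $(-\infty,0]$ and $J$ its ideal of series supported in $(-\infty,-\varepsilon]$ for some $\varepsilon>0$. The \emph{ring of germs} is $\mathcal G_L=\mathcal H_L^{\le0}/J$. For $F\in\mathcal H_L$ and $x\in\mathbf R$, the germ $F^{|x}\in\mathcal G_L$ of $F$ at $x$ is the class of $\sum_{y\le x}F_y\,t^{y-x}$.
\end{definition}

The germ $F^{|x}$ records $F$ immediately to the left of $x$ and at $x$. It is $L$-linear in $F$. Let $S=\operatorname{supp}F$ and let $\overline S$ be its closure. Since $S$ contains no strictly decreasing sequence,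
\[
x\in\overline S\iff S\cap(x-\varepsilon,x]\ne\emptyset\text{ for all }\varepsilon>0\iff F^{|x}\ne0 .
\]
The compact set $\overline S$ is again well-ordered: if $x_1>x_2>\cdots$ were in $\overline S$, then points $s_i\in S\cap(x_{i+1},x_i]$ would give a strictly decreasing sequence in $S$.

\begin{lemma}\label{lem:germprod}
$(FG)^{|z}=\sum_{x+y=z}F^{|x}G^{|y}$, where only finitely many pairs $(x,y)$ have both factors nonzero. The same holds for any finite number of factors.
\end{lemma}

\begin{proof}
Let $S,T$ be the supports of $F,G$. The pairs with both factors nonzero are the pairs in $\overline S\times\overline T$ with sum $z$; there are finitely many, say $(x_i,y_i)$, $1\le i\le m$. The $x_i$ are distinct. Choose $\delta>0$ such that the intervals $(x_i-\delta,x_i]$ are disjoint.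

We claim that there is $\varepsilon>0$ such that every $(s,s')\in S\times T$ with $s+s'\in(z-\varepsilon,z]$ lies in one of the boxes $(x_i-\delta,x_i]\times(y_i-\delta,y_i]$. Otherwise there are pairs $(s_k,s_k')$ outside all boxes with $s_k+s_k'\to z$. Passing to a subsequence, $s_k$ and $s'_k$ are non-decreasing and converge to some $x\in\overline S$, $y\in\overline T$. Then $x+y=z$, so $(x,y)=(x_i,y_i)$ for some $i$, and $(s_k,s_k')$ is eventually in the $i$-th box, a contradiction.

Let $F_i$ and $G_i$ be the restrictions of $F$ and $G$ to $(x_i-\delta,x_i]$ and $(y_i-\delta,y_i]$. The boxes are disjoint, so by the claim $(FG)_w=\sum_i(F_iG_i)_w$ for $w\in(z-\varepsilon,z]$. Finally $t^{-z}F_iG_i=(t^{-x_i}F_i)(t^{-y_i}G_i)$, and the two factors lie in $\mathcal H_L^{\le0}$ and represent $F^{|x_i}$ and $G^{|y_i}$.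

For more factors, iterate; the tuples in a product of finitely many well-ordered sets with given sum are again finite in number.
\end{proof}

\subsection{Rank}

Put $r_F(x)=-\infty$ for $x\notin\overline S$. For $x\in\overline S$ define, by recursion along the well-ordered set $\overline S$,
\[
r_F(x)=\min_{\varepsilon>0}\ \sup\{\,r_F(y)+1:\ y\in\overline S\cap(x-\varepsilon,x)\},\qquad\sup\emptyset=0 .
\]
So isolated points of $\overline S$ have rank $0$, limits of points of rank $0$ have rank at least $1$, and so on. The supremum does not increase when $\varepsilon$ shrinks, so the minimum is attained for all small $\varepsilon$.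

If two supports agree on $(a,x]$, then their closures agree on $(a,x]$, and by induction so do the two rank functions. The definition is also invariant under translation. Hence there is a function $\rho$ from $\mathcal G_L$ to the ordinals together with $-\infty$ such that $r_F(x)=\rho(F^{|x})$. It depends only on the support of a representative; in particular $\rho(\lambda b)=\rho(b)$ for $\lambda\in L^\times$.

The following properties are immediate from the definition.
\begin{enumerate}
\item[(a)] $\rho(b)=-\infty$ iff $b=0$; and $\rho(b)=0$ iff $b$ is the germ of a nonzero constant. (Rank $0$ at $x$ means $x\in\overline S$ and $\overline S\cap(x-\varepsilon,x)=\emptyset$ for some $\varepsilon$, so $x\in S$.)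
\item[(b)] For each $x$ there is $\varepsilon>0$ such that every $y$ with $0<|y-x|<\varepsilon$ has $r_F(y)=-\infty$ or $r_F(y)<r_F(x)$. (If $x\notin\overline S$, then $r_F=-\infty$ near $x$. If $x\in\overline S$, use the definition on the left; on the right $\overline S\cap(x,x+\varepsilon)=\emptyset$ for small $\varepsilon$, because $\overline S$ is well-ordered.)
\item[(c)] If an ordinal $\alpha$ satisfies $\alpha<r_F(x)$, then every interval $(x-\varepsilon,x)$ contains a $y$ with $r_F(y)\ge\alpha$.
\item[(d)] If $\alpha$ is an ordinal and $r_F(y)<\alpha$ for all $y\in(x-\varepsilon,x)$, then $r_F(x)\le\alpha$.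
\item[(e)] On a compact set $I\subset\mathbf R$ on which $r_F\not\equiv-\infty$, the function $r_F$ has a maximum, attained at finitely many points. (Cover $I$ by finitely many of the neighborhoods in (b), with centers in $I$. A point of $I$ that is not a center has rank $-\infty$ or less than that of some center.)
\end{enumerate}

\begin{lemma}\label{lem:sum}
$\rho(b+c)\le\max(\rho(b),\rho(c))$.
\end{lemma}

\begin{proof}
Let $F,G\in\mathcal H_L$ have supports $S,T$ and put $m(x)=\max(r_F(x),r_G(x))$. We show $r_{F+G}(x)\le m(x)$ by induction on $x$ in the well-ordered set $\overline S\cup\overline T$; outside it $r_{F+G}=-\infty$. For $x$ in this set $m(x)$ is an ordinal, and by (b) both $r_F(y)$ and $r_G(y)$ are $<m(x)$ for $y<x$ close to $x$. By induction $r_{F+G}(y)<m(x)$ for these $y$, and (d) gives $r_{F+G}(x)\le m(x)$. Apply this to representatives of $b,c$ at $x=0$.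
\end{proof}

\begin{lemma}\label{lem:prodle}
$\rho(bc)\le\rho(b)\oplus\rho(c)$.
\end{lemma}

\begin{proof}
Let $b,c\ne0$, with representatives $B,C\in\mathcal H_L^{\le0}$, and use induction on $\tau=\rho(b)\oplus\rho(c)$. Let $\gamma<0$ be close to $0$. By Lemma~\ref{lem:germprod}, $(BC)^{|\gamma}=\sum_{x+y=\gamma}B^{|x}C^{|y}$. In the nonzero terms $x,y\le0$, so $x,y\in[\gamma,0]$, and they are not both $0$. By (b) and strict monotonicity of $\oplus$, $\rho(B^{|x})\oplus\rho(C^{|y})<\tau$, so by induction each term has rank $<\tau$. By Lemma~\ref{lem:sum}, $\rho((BC)^{|\gamma})<\tau$, and (d) gives $\rho(bc)\le\tau$.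
\end{proof}

\section{The rank is additive}\label{sec:berarducci}

In this section we prove Berarducci's theorem \cite{Berarducci} that Lemma~\ref{lem:prodle} is an equality.

\subsection{The idea}

Suppose $\rho(bc)<\rho(b)\oplus\rho(c)$ with $b,c\ne0$. Let $B,C$ be representatives, $\gamma<0$ close to $0$, and $b'=B^{|\gamma}$, $c'=C^{|\gamma}$. Lemma~\ref{lem:germprod} is a kind of Leibniz rule:
\[
(BC)^{|\gamma}=b'c+bc'+(\text{terms }B^{|x}C^{|y}\text{ with }x,y<0).
\]
In the square of a single germ the first two terms are equal and add up to $2bb'$; this is what happened in Section~\ref{sec:small}. For $b\ne c$ they may have the same rank and cancel. The remedy is to multiply by $c$: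
\[
b'c^2=c\,(BC)^{|\gamma}-(bc)\,c'-c\cdot(\text{terms with }x,y<0).
\]
Now $bc$ and $(BC)^{|\gamma}$ both have small rank by assumption, so, if the terms with $x,y<0$ are negligible, all terms on the right are small. Hence for suitable $\gamma$ the product $b'\cdot c\cdot c$ also has a rank smaller than the sum of the ranks of its factors. We have replaced $b$ by the simpler germ $b'$, at the price of doubling $c$.

If all ranks are finite, this leads to a contradiction by a suitable descent. One works with products of several germs. If a germ $a$ of positive rank occurs $k$ times, each application of the trick replaces one copy of $a$ by a germ of smaller rank and doubles all germs other than $a$; after $k$ steps $a$ is gone, and only germs of smaller rank than $a$ have been added. If $a$ is counted once, whatever its multiplicity, the natural sum of the ordinals $\omega^{\rho(\cdot)}$ has decreased. In the end only germs of rank $0$, that is constants, remain, and for these the claim is obvious.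

With infinite ranks there is one more difficulty. The discarded terms are negligible only if passing from $0$ to negative coordinates in two factors costs more than passing to $\gamma$ in the chosen factor $a$ alone. The rank of $A^{|\gamma}$, where $A$ represents $a$, can be made at least any prescribed ordinal below $\rho(a)$, so the unavoidable cost is measured by the last term $\omega^e$ of the Cantor normal form of $\rho(a)$. Therefore we choose $a$ of the smallest level $e$. The new germ $a'$ may have smaller level again, and a second induction, on levels, removes it. Lemma~\ref{lem:leibniz} is the trick and Lemma~\ref{lem:descent} the descent.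

\subsection{The proof}

A \emph{list} is a finite multiset of nonzero germs $b_1,\dots,b_n$. It is \emph{bad} if
\[
\rho(b_1\cdots b_n)<\rho(b_1)\oplus\dots\oplus\rho(b_n).
\]
The empty product is $1$ and the empty sum is $0$. The \emph{level} of a nonzero germ $b$ is $\ell(\rho(b))$, and $a^{\times k}$ denotes $k$ copies of $a$.

\begin{lemma}\label{lem:leibniz}
Let $e$ be an ordinal and $k\ge1$. Let $a$ be a germ of level $e$, $\mathbf c=(c_i)$ a list of germs of level $\ge e$, and $\mathbf d=(d_j)$ a list of germs of level $>e$. If $(a^{\times k},\mathbf c,\mathbf d)$ is bad, then there is $a'\ne0$ with $\rho(a')<\rho(a)$ such that $(a^{\times(k-1)},a',\mathbf c,\mathbf c,\mathbf d)$ is bad.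
\end{lemma}

\begin{proof}
\emph{Notation.} By (O3) we can write
\[
\alpha:=\rho(a)=\omega^e(\kappa+1),\qquad \sigma:=\bigoplus\rho(c_i)=\omega^e\mu_c,\qquad \eta:=\bigoplus\rho(d_j)=\omega^e\mu_d,
\]
where $\mu_d$ is $0$ or a limit. Put $\mu=((k-1)\odot(\kappa+1))\oplus\kappa\oplus\mu_c\oplus\mu_d$. By (O1),
\[
\tau:=(k\odot\alpha)\oplus\sigma\oplus\eta=\omega^e(\mu+1),\qquad
\tau^-:=\omega^e\mu=((k-1)\odot\alpha)\oplus\omega^e\kappa\oplus\sigma\oplus\eta .
\]
Let $c=\prod c_i$, $d=\prod d_j$, $u=a^kcd$. Then $\rho(c)\le\sigma$ and $\rho(d)\le\eta$ by Lemma~\ref{lem:prodle}. (At this stage we do not know that the products $c,d,u$ are nonzero; rank $-\infty$ is allowed throughout.) Badness means $\rho(u)<\tau=\omega^e\mu+\omega^e$, so there is $\delta<\omega^e$ with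
\[
\rho(u)\le\tau^-\oplus\delta .
\]

\emph{Choice of $\gamma$.} Let $A,C,D\in\mathcal H_L^{\le0}$ represent $a,c,d$ and let $U=A^kCD$. By (b) there is $\varepsilon>0$ such that for all $x\in(-\varepsilon,0)$
\[
\rho(A^{|x})<\alpha,\quad\rho(C^{|x})<\sigma,\quad\rho(D^{|x})<\eta,\quad\rho(U^{|x})<\tau^-\oplus\delta .
\]
Since $\omega^e\kappa+\delta<\alpha$, property (c) gives $\gamma\in(-\varepsilon,0)$ such that $a':=A^{|\gamma}$ has $\rho(a')\ge\omega^e\kappa+\delta$. So $a'\neq0$, $\rho(a')<\rho(a)$, and
\[
\rho(a')=\omega^e\kappa\oplus\delta'\quad\text{with }\delta\le\delta'<\omega^e .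
\]
Put $c'=C^{|\gamma}$ and $d'=D^{|\gamma}$.

\emph{Leibniz rule.} By Lemma~\ref{lem:germprod}, $U^{|\gamma}=\sum A^{|x_1}\cdots A^{|x_k}C^{|y}D^{|z}$ over $x_1+\dots+x_k+y+z=\gamma$ with all coordinates in $[\gamma,0]$. At least one coordinate is negative; if exactly one is, it equals $\gamma$. Hence
\[
U^{|\gamma}=k\,a^{k-1}a'cd+a^kc'd+E,
\]
where $E$ is the sum of $a^kcd'$ and of all terms with at least two negative coordinates.

\emph{Claim: $\rho(E)<\tau^-$.} Consider a nonzero term of $E$. Its $i$-th factor ($1\le i\le k+2$) has rank $\omega^e\nu_i'+\delta_i\le\omega^e\nu_i$, where $\delta_i<\omega^e$ and $\nu_i$ is $\kappa+1$, $\mu_c$ or $\mu_d$ according to whether the factor is an $A$-, $C$- or $D$-factor; so $\bigoplus\nu_i=\mu+1$. Therefore $\nu_i'\le\nu_i$. If the coordinate is negative, the rank inequality is strict and $\nu_i'+1\le\nu_i$ by (O2). If moreover it is the $D$-factor, then $\mu_d>\nu_i'$ is a nonzero limit and even $\nu_i'+2\le\nu_i$; this is where the higher level of $\mathbf d$ is used. Whether the term is $a^kcd'$ or has two negative coordinates, $\nu':=\bigoplus\nu_i'$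 satisfies $\nu'+2\le\mu+1$, that is $\nu'+1\le\mu$. By Lemma~\ref{lem:prodle} and (O1) the term has rank $<\omega^e(\nu'+1)\le\omega^e\mu=\tau^-$. Lemma~\ref{lem:sum} proves the claim.

\emph{Multiplication by $c$.} We get
\[
k\,a^{k-1}a'c^2d=c\,U^{|\gamma}-u\,c'-cE .
\]
By Lemma~\ref{lem:prodle} and strict monotonicity, each term on the right has rank $<\sigma\oplus\tau^-\oplus\delta$: the first because $\rho(c)\le\sigma$ and $\rho(U^{|\gamma})<\tau^-\oplus\delta$; the second because $\rho(u)\le\tau^-\oplus\delta$ and $\rho(c')<\sigma$; the third because $\rho(c)\le\sigma$ and $\rho(E)<\tau^-$. Since $k\ne0$ in $L$, Lemma~\ref{lem:sum} yields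
\[
\rho(a^{k-1}a'c^2d)<\sigma\oplus\tau^-\oplus\delta\le\sigma\oplus\tau^-\oplus\delta'=((k-1)\odot\alpha)\oplus\rho(a')\oplus\sigma\oplus\sigma\oplus\eta ,
\]
which says that $(a^{\times(k-1)},a',\mathbf c,\mathbf c,\mathbf d)$ is bad.
\end{proof}

\begin{lemma}\label{lem:descent}
For every ordinal $e$ the following statement $C(e)$ holds. Let $\theta$ be an ordinal, $\mathbf u$ a list of germs of rank $<\theta$, and $\mathbf d$ a list of germs of level $\ge e$. If $(\mathbf u,\mathbf d)$ is bad, then there is a list $\mathbf u'$ of germs of rank $<\theta$ and level $\ge e$ such that $(\mathbf u',\mathbf d)$ is bad.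
\end{lemma}

\begin{proof}
Induction on $e$: assume $C(e')$ for all $e'<e$, and fix $\theta$ and $\mathbf d$. Consider finite families $\mathcal W=((b_i,k_i))_{i\in I}$, where the $b_i$ are nonzero germs, not necessarily distinct, with $\rho(b_i)<\theta$, and $k_i\ge1$ are integers, such that the list $((b_i^{\times k_i})_{i\in I},\mathbf d)$ is bad. Such a family exists, namely $\mathbf u$ with all $k_i=1$. Choose one for which
\[
m(\mathcal W)=\bigoplus_{i\in I}\omega^{\rho(b_i)}
\]
is minimal. Note that the multiplicities $k_i$ do not enter. It suffices to show that all $b_i$ have level $\ge e$, since then $\mathbf u'=(b_i^{\times k_i})_i$ has the required properties.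

Suppose not. Let $a=b_{i_0}$ have the smallest level $e_1$ among the $b_i$, so $e_1<e$, and let $\alpha=\rho(a)$. For $0\le j\le k_{i_0}$ let $S(j)$ be the statement: there are integers $k_i'\ge1$ ($i\ne i_0$) and a list $\mathbf w$ of germs of rank $<\alpha$ and level $\ge e_1$ such that $(a^{\times j},(b_i^{\times k_i'})_{i\ne i_0},\mathbf w,\mathbf d)$ is bad.

$S(k_{i_0})$ holds with $k'_i=k_i$ and $\mathbf w$ empty. Let $j\ge1$ and assume $S(j)$. Apply Lemma~\ref{lem:leibniz} with level $e_1$, $k=j$ and $\mathbf c=((b_i^{\times k_i'})_{i\ne i_0},\mathbf w)$; the members of $\mathbf d$ have level $\ge e>e_1$. This gives $a'$ of rank $<\alpha$ such that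
\[
(a',\ a^{\times(j-1)},\ (b_i^{\times2k_i'})_{i\ne i_0},\ \mathbf w,\ \mathbf w,\ \mathbf d)\quad\text{is bad.}
\]
The level of $a'$ is not under control, but all other members have level $\ge e_1$. So we may apply $C(e_1)$ with the bound $\alpha$, the first list $(a')$, and all other members as second list. It replaces $a'$ by a list $\mathbf w'$ of germs of rank $<\alpha$ and level $\ge e_1$. Thus $S(j-1)$ holds, with the list $(\mathbf w,\mathbf w,\mathbf w')$.

Hence $S(0)$ holds. The family $\mathcal W'$ consisting of $(b_i,k_i')$ for $i\ne i_0$ and $(w,1)$ for $w\in\mathbf w$ is again of the type considered, since $\alpha<\theta$. By (O4) $\bigoplus_{w\in\mathbf w}\omega^{\rho(w)}<\omega^\alpha$, so $m(\mathcal W')<m(\mathcal W)$, a contradiction.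
\end{proof}

\begin{theorem}[Berarducci]\label{thm:additive}
Let $L$ be a field of characteristic $0$. Then $\rho(bc)=\rho(b)\oplus\rho(c)$ for all $b,c\in\mathcal G_L$.
\end{theorem}

\begin{proof}
If $b$ or $c$ is $0$, both sides are $-\infty$. For $b,c\ne0$ it suffices, by Lemma~\ref{lem:prodle}, that no list is bad. Suppose $\mathbf u$ is bad and let $\theta$ be an ordinal larger than all its ranks. By $C(\theta)$ with $\mathbf d$ empty, there is a bad list of germs of rank $<\theta\le\omega^\theta$ and level $\ge\theta$. A nonzero ordinal of level $\ge\theta$ is at least $\omega^\theta$. So all ranks are $0$, and by (a) all members are nonzero constants. Their product has rank $0$, so the list is not bad, a contradiction.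
\end{proof}

\subsection{The graded ring}

For an ordinal $\alpha$ let $\mathcal G_{L,\le\alpha}$ and $\mathcal G_{L,<\alpha}$ be the sets of germs of rank $\le\alpha$ and $<\alpha$. They are $L$-subspaces by Lemma~\ref{lem:sum}. Put $\mathrm{gr}_\alpha=\mathcal G_{L,\le\alpha}/\mathcal G_{L,<\alpha}$, so $\mathrm{gr}_0=L$. By Lemma~\ref{lem:prodle} and strict monotonicity of $\oplus$, multiplication induces bilinear, commutative and associative maps $\mathrm{gr}_\alpha\times\mathrm{gr}_\beta\to\mathrm{gr}_{\alpha\oplus\beta}$. Theorem~\ref{thm:additive} says that \emph{a product of nonzero classes is nonzero.}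

\section{Bounded Hahn series modulo $t=\pi$}\label{sec:circle}

\subsection{Series on a circle}

Let $K$ be a field of characteristic $0$, $\pi\in K^\times$, and $\overline K$ an algebraic closure of $K$. (In the application $K=\breve{\mathbf Q}_p$, $\pi=p$.) We regard $\mathcal G_K\subset\mathcal G_{\overline K}$, compatibly with $\rho$, and take the spaces $\mathrm{gr}_\alpha$ for $L=\overline K$. Let
\[
\mathcal N=\Big\{H\in\mathcal H_K:\ \sum_{n\in\mathbf Z}H_{y+n}\pi^n=0\ \text{ for all }y\in\mathbf R\Big\}.
\]
The sums are finite because supports are bounded. $\mathcal N$ is an ideal: for $H\in\mathcal N$ and $G\in\mathcal H_K$ the double sum $\sum_{n,x}G_xH_{y-x+n}\pi^n$ has finitely many nonzero terms, so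
\[
\sum_n(GH)_{y+n}\pi^n=\sum_xG_x\sum_nH_{y-x+n}\pi^n=0 .
\]
Put $R=\mathcal H_K/\mathcal N$. It is a $K$-algebra, it is nonzero since $1\notin\mathcal N$, and $t=\pi$ in $R$.

Let $u\in R$ be represented by $F\in\mathcal H_K$. The numbers
\[
\hat u_y=\sum_{n\in\mathbf Z}F_{y+n}\pi^n\in K\qquad(y\in\mathbf R)
\]
depend only on $u$, satisfy $\hat u_{y+1}=\pi^{-1}\hat u_y$, and vanish for all $y$ only if $u=0$. So $u$ may be thought of as a series with exponents on the circle $\mathbf R/\mathbf Z$. Let
\[
\Lambda(u)=\{y\in[0,1):\hat u_y\ne0\},\qquad \hat U=\sum_{y\in[-1,2)}\hat u_y\,t^y,\qquad u^{[x]}=\sum_{n\in\mathbf Z}\pi^nF^{|x+n}\in\mathcal G_K ,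
\]
the last being a finite sum. The support of $\hat U$ lies in a finite union of integer translates of $\operatorname{supp}F$, so $\hat U\in\mathcal H_K$, and $\Lambda(u)=\operatorname{supp}\hat U\cap[0,1)$ is well-ordered. Representing $F^{|x+n}$ by $\sum_{\xi\in[0,1)}F_{x+n-\xi}\,t^{-\xi}$, we see that
\[
u^{[x]}\ \text{ is the germ of }\ \sum_{\xi\in[0,1)}\hat u_{x-\xi}\,t^{-\xi}.
\]
Therefore $u^{[x]}$ depends only on $u$, is $K$-linear in $u$, has constant coefficient $\hat u_x$, and
\[
u^{[x+1]}=\pi^{-1}u^{[x]},\qquad u^{[x]}=\hat U^{|x}\ \text{ for }x\in[0,1].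
\]
If $u\ne0$, then some $\hat u_x$ is nonzero, and so is $u^{[x]}$. By (e), applied to $\hat U$ on $[0,1]$, and by periodicity of $x\mapsto\rho(u^{[x]})$, the \emph{degree}
\[
\deg u:=\max_{x\in\mathbf R}\rho(u^{[x]})
\]
exists and, if $u\ne0$, it is attained on finitely many classes modulo $\mathbf Z$. We need three properties.

\begin{enumerate}
\item[(D0)] $\deg u=-\infty$ iff $u=0$; and $\deg u\le0$ iff $\Lambda(u)$ is finite.

The first statement has just been shown. If $\deg u=0$, then every $x\in\Lambda(u)$ has $u^{[x]}\neq0$, so it attains the maximum $0$, and $\Lambda(u)$ is finite. If $\Lambda(u)$ is finite, then $\operatorname{supp}\hat U$ is finite and all ranks are $\le0$.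

\item[(D1)] $(uv)^{[z]}=\sum_{x\in[0,1)}u^{[x]}v^{[z-x]}$, where finitely many $x$ have both factors nonzero, and the term at $x$ depends only on $x$ modulo $\mathbf Z$.

Let $F,G$ represent $u,v$. By Lemma~\ref{lem:germprod}, $(uv)^{[z]}=\sum_n\sum_{x'}\pi^nF^{|x'}G^{|z+n-x'}$, with both germs nonzero for finitely many $(n,x')$ only. Write $x'=x+m$ with $x\in[0,1)$, $m\in\mathbf Z$, and $n=m+l$. The term becomes $\pi^mF^{|x+m}\cdot\pi^lG^{|z-x+l}$; sum over $m$ and $l$.

\item[(D2)] $\deg(u+v)\le\max(\deg u,\deg v)$, $\deg(uv)\le\deg u\oplus\deg v$, and $\deg(\lambda u)=\deg u$ for $\lambda\in K^\times$.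

This follows from Lemmas~\ref{lem:sum} and~\ref{lem:prodle} and (D1).
\end{enumerate}

\subsection{Initial forms}

If $\deg u=\alpha$ is attained at several points of the circle, the products $u^{[x]}v^{[z-x]}$ in (D1) can cancel, and Theorem~\ref{thm:additive} alone does not give $\deg(u^n)=n\odot\deg u$. The smallest example shows what to do.

\begin{example}
Let $g\in R$ be the class of $\sum_{k\ge1}t^{-\varepsilon_k}$ with $\varepsilon_k$ as in Section~\ref{sec:small}, let $a=g^{[0]}$, of rank $1$, and $u=g+\lambda t^{1/2}g$ with $\lambda\in K^\times$. Modulo germs of rank $<1$ we have $u^{[0]}\equiv a$ and $u^{[1/2]}\equiv\lambda a$, so $u^{[-1/2]}\equiv\pi\lambda a$. By (D1), modulo rank $<2$,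
\[
(u^2)^{[0]}\equiv(1+\pi\lambda^2)\,a^2,\qquad (u^2)^{[1/2]}\equiv2\lambda\,a^2 .
\]
If $\lambda^2=-1/\pi$, the first expression vanishes. But both expressions together are the coefficients of $(1+\lambda s)^2=(1+\pi\lambda^2)+2\lambda s$ in $K[s]/(s^2-\pi)$, which is not zero because this ring has no nilpotents. Evaluating at the two points $s=\pm\sqrt\pi$ over $\overline K$ turns the convolution (D1) into an ordinary product.
\end{example}

In general the germs of highest rank are combined into one element with coefficients in the group algebra of a finitely generated group $\Gamma$ of exponents modulo $t=\pi$. This algebra is reduced, because the characteristic is $0$, and we work with its points $\psi$.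

Let $\Gamma\subset\mathbf R$ be a finitely generated subgroup containing $1$. Then $\Gamma\cap\mathbf Q=\frac1N\mathbf Z$ for some $N\ge1$, and $\Gamma/(\Gamma\cap\mathbf Q)$ is finitely generated and torsion-free, hence free. So
\[
\Gamma=\tfrac1N\mathbf Z\oplus\mathbf Z\gamma_1\oplus\dots\oplus\mathbf Z\gamma_r .
\]
Let
\[
\Psi=\{\psi\in\operatorname{Hom}(\Gamma,\overline K^\times):\psi(1)=\pi\}\ \cong\ \{(s,z):s^N=\pi,\ z\in(\overline K^\times)^r\}
\]
via $s=\psi(1/N)$, $z_i=\psi(\gamma_i)$. In particular $\Psi\ne\emptyset$.

For $u\in R$ and an ordinal $\alpha\ge\deg u$ let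
\[
T_\alpha(u)=\{x\in\mathbf R:\rho(u^{[x]})=\alpha\},
\]
a finite union of classes modulo $\mathbf Z$, empty iff $\deg u<\alpha$. We call $(u,\alpha)$ \emph{admissible} (for $\Gamma$) if $\deg u\le\alpha$ and $T_\alpha(u)\subset\Gamma$, and then define the \emph{initial form}
\[
\mathrm{in}_\alpha(u,\psi)=\sum_{x\in T_\alpha(u)/\mathbf Z}\psi(x)\,u^{[x]}\ \bmod\ \mathcal G_{\overline K,<\alpha}\ \in\ \mathrm{gr}_\alpha\qquad(\psi\in\Psi).
\]
Since $\psi(x+1)u^{[x+1]}=\pi\psi(x)\cdot\pi^{-1}u^{[x]}$, the terms depend only on $x$ modulo $\mathbf Z$. We may also sum over $X/\mathbf Z$ for any finite union of classes $X$ with $T_\alpha(u)\subset X\subset\Gamma$, because the additional terms have rank $<\alpha$.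

\begin{lemma}\label{lem:initial}
Let $\Gamma$ be fixed.
\begin{enumerate}
\item[(I1)] If $(u,\alpha)$ and $(v,\alpha)$ are admissible and $\lambda,\lambda'\in K$, then $(\lambda u+\lambda'v,\alpha)$ is admissible and $\mathrm{in}_\alpha(\lambda u+\lambda'v,\psi)=\lambda\,\mathrm{in}_\alpha(u,\psi)+\lambda'\,\mathrm{in}_\alpha(v,\psi)$.
\item[(I2)] If $(u,\alpha)$ and $(v,\beta)$ are admissible, then $(uv,\alpha\oplus\beta)$ is admissible and $\mathrm{in}_{\alpha\oplus\beta}(uv,\psi)=\mathrm{in}_\alpha(u,\psi)\,\mathrm{in}_\beta(v,\psi)$.
\item[(I3)] If $(u,\alpha)$ is admissible and $\mathrm{in}_\alpha(u,\psi)=0$ for all $\psi\in\Psi$, then $\deg u<\alpha$.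
\end{enumerate}
\end{lemma}

\begin{proof}
(I1) Sum over $X/\mathbf Z$ with $X=T_\alpha(u)\cup T_\alpha(v)$, which contains $T_\alpha(\lambda u+\lambda'v)$ by Lemma~\ref{lem:sum}.

(I2) In (D1) the terms with $x\notin T_\alpha(u)$ or $z-x\notin T_\beta(v)$ have rank $<\alpha\oplus\beta$ by Lemma~\ref{lem:prodle} and strict monotonicity. So modulo rank $<\alpha\oplus\beta$
\[
(uv)^{[z]}\equiv\sum u^{[x]}v^{[z-x]},\qquad\text{summed over classes }x\in T_\alpha(u)/\mathbf Z\text{ with }z-x\in T_\beta(v).
\]
Hence $T_{\alpha\oplus\beta}(uv)\subset X:=T_\alpha(u)+T_\beta(v)\subset\Gamma$. Multiply by $\psi(z)=\psi(x)\psi(z-x)$ and sum over $z\in X/\mathbf Z$: each pair of classes in $(T_\alpha(u)/\mathbf Z)\times(T_\beta(v)/\mathbf Z)$ occurs exactly once.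

(I3) Let $X_0$ be a set of representatives of $T_\alpha(u)/\mathbf Z$ and suppose $X_0\ne\emptyset$. We first show that the vectors $(\psi(x))_{x\in X_0}$, $\psi\in\Psi$, span $\overline K^{X_0}$. Otherwise there is $(c_x)\ne0$ in $\overline K^{X_0}$ with $\sum_xc_x\psi(x)=0$ for all $\psi\in\Psi$. Fix $\psi_0\in\Psi$. Then $\Psi=\psi_0\cdot\widehat\Delta$ with the group $\widehat\Delta=\operatorname{Hom}(\Gamma/\mathbf Z,\overline K^\times)$, so
\[
\sum_{x\in X_0}c_x\psi_0(x)\,\chi(x)=0\qquad\text{for all }\chi\in\widehat\Delta .
\]
Now $\Gamma/\mathbf Z\cong\mathbf Z/N\times\mathbf Z^r$, and $\widehat\Delta$ separates its points: $\overline K$ has characteristic $0$, so it contains a primitive $N$-th root of unity, which detects the first factor, and the element $2$ of infinite order, which detects each factor $\mathbf Z$. So the maps $\chi\mapsto\chi(x)$, $x\in X_0$, are pairwise distinct characters of the group $\widehat\Delta$. By the Dedekind--Artin theorem distinct characters are linearly independent, so all $c_x$ vanish, a contradiction.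

Consequently, for $x_0\in X_0$ the class of $u^{[x_0]}$ in $\mathrm{gr}_\alpha$ is a $\overline K$-linear combination of initial forms $\mathrm{in}_\alpha(u,\psi)$, hence $0$. This contradicts $\rho(u^{[x_0]})=\alpha$. So $T_\alpha(u)=\emptyset$, that is, $\deg u<\alpha$.
\end{proof}

\begin{theorem}\label{thm:finite}
If $u\in R$ satisfies $P(u)=0$ for some nonzero $P\in K[X]$, then $\Lambda(u)$ is finite.
\end{theorem}

\begin{proof}
We may assume $P=X^n+\sum_{i<n}c_iX^i$, and $n\ge1$ since $R\neq0$. Suppose $\Lambda(u)$ is infinite. Then $\alpha=\deg u>0$ by (D0). By (D2), and since $\deg1=0$,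
\[
\deg(u^n)=\deg\Big(\sum_{i<n}c_iu^i\Big)\le(n-1)\odot\alpha<n\odot\alpha .
\]
Let $\Gamma$ be the group generated by $1$ and $T_\alpha(u)$; it is finitely generated. By (I2), $\mathrm{in}_\alpha(u,\psi)^n=\mathrm{in}_{n\odot\alpha}(u^n,\psi)=0$ for every $\psi\in\Psi$. Products of nonzero classes are nonzero by Theorem~\ref{thm:additive}, so $\mathrm{in}_\alpha(u,\psi)=0$ for every $\psi$. By (I3), $\deg u<\alpha$, a contradiction.
\end{proof}

\section{Proof of Theorem A and of Theorem B(4)}\label{sec:A}

In this section $K=\breve{\mathbf Q}_p$ and $\pi=p$. Let $\mathcal H_W=\mathcal H_K\cap W((t^{\mathbf Q}))$ be the ring of series with bounded rational support and coefficients in $W$. Multiplication is convolution in both rings. For $H\in\mathcal H_W$,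
\begin{equation}\label{eq:kernel}
H\in\mathcal N_P\iff H\in\mathcal N,
\end{equation}
because the condition defining $\mathcal N$ is vacuous at irrational $y$. This simple remark is where bounded support is used: a series with unbounded support is not in $\mathcal H_K$, and the sums $\sum_nG_{q+n}p^n$ may then be infinite.

\begin{proof}[Proof of Theorem B\textup{(4)}]
Let $f,g$ be algebraic over $\breve{\mathbf Q}_p$ with $f(q)=g(q)$ for $q\ge r$. Put $G=\tilde f-\tilde g$ and $D=\{q:f(q)\ne g(q)\}=\operatorname{supp}G$. As a subset of $\operatorname{Supp}(f)\cup\operatorname{Supp}(g)$ it is well-ordered, hence bounded below, and it is bounded above by $r$. So $G\in\mathcal H_W$. The element $\operatorname{cl}(G)=f-g$ is algebraic over $\breve{\mathbf Q}_p$; after clearing denominators, $P(f-g)=0$ with $0\ne P\in W[X]$. Then $P(G)\in\mathcal H_W\cap\mathcal N_P\subset\mathcal N$ by \eqref{eq:kernel}. So the class $u\in R$ of $G$ satisfies $P(u)=0$, and $\Lambda(u)$ is finite by Theorem~\ref{thm:finite}.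

For rational $q$ we have
\[
\hat u_q=\sum_nG_{q+n}p^n=\sum_n[f(q+n)]p^n-\sum_n[g(q+n)]p^n ,
\]
which by uniqueness of Teichm\"uller expansions vanishes iff $f(q+n)=g(q+n)$ for all $n$, that is, iff $(q+\mathbf Z)\cap D=\emptyset$. So $D$ meets finitely many cosets of $\mathbf Z$. Being bounded, it is finite.
\end{proof}

\begin{proof}[Proof of Theorem A]
(i)$\Rightarrow$(ii) is trivial. (ii)$\Rightarrow$(iii) is Theorem B(4) with $g=0$ and $r$ larger than all elements of $\operatorname{Supp}(f)$. (iii)$\Rightarrow$(i): each $[f(q)]$ is $0$ or a root of unity, $(p^{a/b})^b=p^a$, and finite sums of products of algebraic elements are algebraic.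
\end{proof}

\section{Algebraic elements of $\mathbf B$ and of its fraction field}\label{sec:B}

\subsection{The ring $R$ under an irreducibility hypothesis}

We return to general $(K,\pi)$, as in Section~\ref{sec:circle}, and assume
\begin{quote}
\textbf{(Irr)} \ $X^N-\pi$ is irreducible over $K$ for all $N\ge1$.
\end{quote}
For $(\breve{\mathbf Q}_p,p)$ this holds by Eisenstein's criterion. Theorem~\ref{thm:finite} did not need it, but some such assumption is needed for $R$ to be a domain: for $\pi=1$ we have $(t^{1/2}-1)(t^{1/2}+1)=t-1=0$ in $R$, while $t^{1/2}\mp1$ are nonzero in $R$, since $\widehat{(\cdot)}$ takes the values $\mp1$ on them at $y=0$.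

The point of (Irr) is that it suffices to test initial forms on one component of $\Psi$. Fix $\Gamma$ as in Section~\ref{sec:circle}, and for a root $s\in\overline K$ of $X^N-\pi$ let
\[
C_s=\{\psi\in\Psi:\psi(1/N)=s\}\cong(\overline K^\times)^r .
\]
The group $\mathrm{Gal}(\overline K/K)$ acts on $\mathcal G_{\overline K}$ through the coefficients. It preserves $\rho$ and fixes $\mathcal G_K$. So it acts semilinearly on each $\mathrm{gr}_\alpha$, compatibly with products, and
\begin{equation}\label{eq:galois}
\sigma\big(\mathrm{in}_\alpha(u,\psi)\big)=\mathrm{in}_\alpha(u,\sigma\circ\psi).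
\end{equation}

\begin{lemma}\label{lem:component}
\begin{enumerate}
\item[(I4)] Assume \textup{(Irr)}. If $(u,\alpha)$ is admissible and $\mathrm{in}_\alpha(u,\cdot)\equiv0$ on one $C_s$, then $\deg u<\alpha$.
\item[(I5)] On $C_s$, with coordinate $z\in(\overline K^\times)^r$, the map $z\mapsto\mathrm{in}_\alpha(u,\psi)$ has the form $\sum_mz^mv_m$, a finite sum over $m\in\mathbf Z^r$ with $v_m\in\mathrm{gr}_\alpha$. If $\Phi_1,\dots,\Phi_k$ are maps of this form (with possibly different $\alpha$), none of them identically $0$, then there is $z$ with $\Phi_j(z)\ne0$ for all $j$.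
\end{enumerate}
\end{lemma}

\begin{proof}
(I4) By (Irr) the Galois group permutes the roots of $X^N-\pi$ transitively. So every $\psi\in\Psi$ is $\sigma\circ\psi'$ with $\psi'\in C_s$, and $\mathrm{in}_\alpha(u,\psi)=0$ by \eqref{eq:galois}. Apply (I3).

(I5) For $x=\frac kN+\sum m_i\gamma_i$ we have $\psi(x)=s^kz^m$, which gives the form. For each $j$ choose a point where $\Phi_j\ne0$ and a $\overline K$-linear functional $h_j$ that is nonzero on this value. Then the $h_j\circ\Phi_j$ are nonzero Laurent polynomials over the infinite field $\overline K$. Their product is nonzero, so it does not vanish identically on $(\overline K^\times)^r$.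
\end{proof}

\begin{theorem}\label{thm:domain}
Assume \textup{(Irr)}.
\begin{enumerate}
\item[(1)] $\deg(uv)=\deg u\oplus\deg v$ for all $u,v\in R$. In particular $R$ is a domain.
\item[(2)] Every $y\in\operatorname{Frac}R$ that is algebraic over $K$ lies in $K[t^{1/N}]\subset R$ for some $N$.
\end{enumerate}
\end{theorem}

\begin{proof}
(1) Let $u,v\ne0$ have degrees $\alpha,\beta$; if $u$ or $v$ is $0$, both sides are $-\infty$. Let $\Gamma$ be generated by $1$, $T_\alpha(u)$ and $T_\beta(v)$, and fix $s$. By (I4), neither $\mathrm{in}_\alpha(u,\cdot)$ nor $\mathrm{in}_\beta(v,\cdot)$ vanishes identically on $C_s$, so by (I5) both are nonzero at some $\psi\in C_s$. By (I2) and Theorem~\ref{thm:additive}, $\mathrm{in}_{\alpha\oplus\beta}(uv,\psi)\ne0$. So $T_{\alpha\oplus\beta}(uv)\neq\emptyset$, that is, $\deg(uv)=\alpha\oplus\beta$.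

(2) The idea is to find the ratio of the initial forms of numerator and denominator, lift it to an algebraic element of $R$, and subtract. The case $y=0$ is trivial.

\emph{Step 1: if $a,b\in R\setminus\{0\}$ and $a/b$ is algebraic over $K$, then $\deg a=\deg b$.} Let $\sum_{i=0}^nc_iX^i$ be the monic minimal polynomial of $a/b$; then $c_0\ne0$ and $\sum_ic_ia^ib^{n-i}=0$. By (1), $\deg(a^ib^{n-i})=(i\odot\deg a)\oplus((n-i)\odot\deg b)$. If $\deg a\ne\deg b$, this is strictly monotone in $i$, so one of the terms $i=0$, $i=n$, both with nonzero coefficient, has larger degree than all the others. By (D2) the sum cannot be zero.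

\emph{Step 2: the leading ratio.} Let $y=a/b\ne0$ be algebraic over $K$, and let $\alpha=\deg a=\deg b$. Let $P=\sum_{i\le n}c_iX^i=\prod_j(X-\lambda_j)$ be its minimal polynomial, factored over $\overline K$. Let $\Gamma$ be generated by $1$, $T_\alpha(a)$ and $T_\alpha(b)$, and fix $s$. For $\lambda\in\overline K$ put
\[
\Phi_\lambda(\psi)=\mathrm{in}_\alpha(a,\psi)-\lambda\,\mathrm{in}_\alpha(b,\psi).
\]
By (I1) and (I2),
\[
\prod_j\Phi_{\lambda_j}(\psi)=\sum_ic_i\,\mathrm{in}_\alpha(a,\psi)^i\,\mathrm{in}_\alpha(b,\psi)^{n-i}=\mathrm{in}_{n\odot\alpha}\Big(\sum_ic_ia^ib^{n-i},\psi\Big)=0 .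
\]
By Theorem~\ref{thm:additive}, for each $\psi$ some $\Phi_{\lambda_j}(\psi)$ vanishes. By (I5), $\Phi_\lambda\equiv0$ on $C_s$ for one root $\lambda$ of $P$.

\emph{Step 3: $\lambda\in K(s)$.} Let $\sigma\in\mathrm{Gal}(\overline K/K(s))$. The map $\psi\mapsto\sigma\circ\psi$ permutes $C_s$, and $\sigma(\Phi_\lambda(\psi))=\Phi_{\sigma\lambda}(\sigma\circ\psi)$ by \eqref{eq:galois}. So $\Phi_{\sigma\lambda}\equiv0$ on $C_s$, and $(\lambda-\sigma\lambda)\,\mathrm{in}_\alpha(b,\cdot)=\Phi_{\sigma\lambda}-\Phi_\lambda\equiv0$ on $C_s$. Since $\deg b=\alpha$, (I4) gives $\sigma\lambda=\lambda$. Hence $\lambda\in K(s)$, say $\lambda=Q(s)$ with $Q\in K[X]$.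

\emph{Step 4: $y=Q(t^{1/N})$.} Let $w=Q(t^{1/N})\in R$. The pairs $(1,0)$ and $(t^{1/N},0)$ are admissible, with initial forms $1$ and $\psi(1/N)$. By (I1) and (I2), $(w,0)$ is admissible and $\mathrm{in}_0(w,\psi)=Q(s)=\lambda$ on $C_s$; again by (I1) and (I2), $\mathrm{in}_\alpha(a-wb,\cdot)=\Phi_\lambda\equiv0$ on $C_s$. So $\deg(a-wb)<\alpha=\deg b$ by (I4). But $(a-wb)/b=y-w$ is algebraic over $K$, because $(t^{1/N})^N=\pi$. By Step 1, $a-wb=0$, that is, $y=w$.
\end{proof}

\subsection{Embedding $\mathbf B$ into $R$}

From now on again $K=\breve{\mathbf Q}_p$ and $\pi=p$, and $\mathcal H_W$ is as in Section~\ref{sec:A}. The map $\operatorname{cl}:\mathcal H_W\to\mathbf L_p$ has kernel $\mathcal H_W\cap\mathcal N$ by \eqref{eq:kernel}. So its image $\mathbf B_0$ embeds into $R$ as a $W$-algebra. Since $p$ is a unit in $R$, this extends to an injective homomorphism of $K$-algebras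
\[
\iota:\mathbf B_0[1/p]\to R,\qquad\iota(p^{1/N})=t^{1/N}.
\]

\begin{lemma}\label{lem:B}
$\mathbf B=\mathbf B_0[1/p]$. For $f\in\mathbf B$ and $q\in\mathbf Q$ we have $\widehat{\iota(f)}_q=\sum_n[f(q+n)]p^n$, and $\Lambda(\iota(f))=\Lambda(f)$. If $\Lambda(f)$ is finite, then
\begin{equation}\label{eq:finite}
f=\sum_{q\in\Lambda(f)}a_q\,p^q,\qquad a_q=\sum_n[f(q+n)]p^n\in K .
\end{equation}
\end{lemma}

\begin{proof}
Let $f=\operatorname{cl}(G)$ with $G\in\mathcal H_W$. By \eqref{eq:digits}, $\widehat{\iota(f)}_q=\sum_nG_{q+n}p^n=\sum_n[f(q+n)]p^n$. By uniqueness of Teichm\"uller expansions this vanishes iff all $f(q+n)$ do; moreover $\widehat{\iota(f)}$ vanishes at irrational exponents. So $\Lambda(\iota(f))=\Lambda(f)$, and this set is well-ordered, as we saw for every element of $R$. Multiplication by $p$ shifts $\operatorname{Supp}(f)$ by $1$, because $pf$ is the class of $t\tilde f$. So it does not change $\Lambda(f)$, it multiplies both sides of the formula for $\widehat{\iota(f)}_q$ by $p$, and it does not change $\Lambda(\iota(f))$. Therefore the formula and the equality of reduced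 supports hold on $\mathbf B_0[1/p]$, and $\mathbf B_0[1/p]\subset\mathbf B$.

Conversely let $f\in\mathbf B$. Multiplying by a power of $p$, we may assume $\operatorname{Supp}(f)\subset[0,\infty)$. Then $a_q=\sum_n[f(q+n)]p^n\in W$ for $q\in[0,1)\cap\mathbf Q$. The series $G=\sum_{q\in[0,1)\cap\mathbf Q}a_qt^q$ has support $\Lambda(f)$, which is well-ordered and bounded, so $G\in\mathcal H_W$. By construction \eqref{eq:digits} holds at every $q\in[0,1)\cap\mathbf Q$; replacing $q$ by $q+j$ with $j\in\mathbf Z$ multiplies both sides by $p^{-j}$, so it holds everywhere and $f=\operatorname{cl}(G)\in\mathbf B_0$. If $\Lambda(f)$ is finite, then $f=\operatorname{cl}(G)=\sum a_qp^q$, which is \eqref{eq:finite}. The initial multiplication of $f$ by a power $p^m$ multiplies both sides of \eqref{eq:finite} by $p^m$, so \eqref{eq:finite} holds in general.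
\end{proof}

In particular $\mathbf B$ is a $K$-algebra. For $f\in\mathbf B$ define $\deg f:=\deg\iota(f)$.

\subsection{Proof of Theorem B(1)--(3)}

\begin{lemma}[Lampert, Poonen]\label{lem:frob}
If $f\in\mathbf L_p$ is algebraic over $\mathbf Q_p$, then all $f(q)$ lie in one finite field.
\end{lemma}

\begin{proof}
The Frobenius $\varphi$ of $W$, with $\varphi([a])=[a^p]$, acts on the coefficients of $W((t^{\mathbf Q}))$. It is $p$-adically continuous and fixes $\mathbf Z_p$, so it preserves $\mathcal N_P$ and induces an automorphism of $\mathbf L_p$ over $\mathbf Q_p$, namely $\sum[f(q)]p^q\mapsto\sum[f(q)^p]p^q$. It permutes the finitely many roots in $\mathbf L_p$ of the minimal polynomial of $f$ over $\mathbf Q_p$. So $\varphi^k(f)=f$ for some $k\ge1$, which says $f(q)^{p^k}=f(q)$ for all $q$.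
\end{proof}

\begin{proof}[Proof of Theorem B\textup{(1)}]
By Lemma~\ref{lem:B}, $\mathbf B$ is a $K$-subalgebra of $\mathbf L_p$. If $f\in\mathbf B$ is algebraic over $K$, then so is $\iota(f)$, and $\Lambda(f)=\Lambda(\iota(f))$ is finite by Theorem~\ref{thm:finite}. Since the exponents are rational, finiteness of $\Lambda(f)$ is equivalent to $\operatorname{Supp}(f)\subset\frac1N\mathbf Z$ for some $N$. Conversely, if $\Lambda(f)$ is finite, \eqref{eq:finite} gives $f\in K(p^{1/N})$, which is algebraic over $K$. If moreover all $f(q)$ lie in $\mathbf F_{p^k}$, then the $a_q$ in \eqref{eq:finite} lie in $W(\mathbf F_{p^k})[1/p]$, and $f$ lies in $W(\mathbf F_{p^k})[1/p](p^{1/N})$, a finite extension of $\mathbf Q_p$. The finite-field condition is necessary by Lemma~\ref{lem:frob}.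
\end{proof}

\begin{proof}[Proof of Theorem B\textup{(2)}]
By Theorem~\ref{thm:domain}(1), $R$ is a domain, and $\iota$ extends to an embedding $\operatorname{Frac}\mathbf B\to\operatorname{Frac}R$ of fields over $K$. If $y\in\operatorname{Frac}\mathbf B$ is algebraic over $K$, then Theorem~\ref{thm:domain}(2) gives $\iota(y)=Q(t^{1/N})=\iota(Q(p^{1/N}))$ for some $N$ and some $Q\in K[X]$, so $y=Q(p^{1/N})\in K(p^{1/N})$. Conversely $p^{1/N}\in\mathbf B$ is algebraic over $K$.

For the second statement, $\mathbf B$ contains all series with bounded support, so $a/b\in\operatorname{Frac}\mathbf B$ lies in some $K(p^{1/N})=K[p^{1/N}]$. An element $f=\sum_jc_jp^{j/N}$ of this field (a finite sum, $c_j\in K$) is in $\mathbf B$, and $\iota(f)$ is the class of $\sum_jc_jt^{j/N}$. So $\widehat{\iota(f)}_q=0$ for $q\notin\frac1N\mathbf Z$, and $\operatorname{Supp}(f)\subset\frac1N\mathbf Z$ by Lemma~\ref{lem:B}.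
\end{proof}

\begin{proof}[Proof of Theorem B\textup{(3)}]
The properties of $\deg$ are (D0), (D2) and Theorem~\ref{thm:domain}(1), together with $\Lambda(\iota(f))=\Lambda(f)$. For the last statement we may assume $f\ne0$. Let $\beta=\deg f$, and, after clearing denominators, let $\sum_ic_if^i=0$ with $c_i\in K[g_1,\dots,g_m]$ not all zero. By (D2) and (O1), $\deg c_i<\omega^e$. The nonzero terms are those with $c_i\ne0$, and $\deg(c_if^i)=\deg c_i\oplus(i\odot\beta)$. By (D2), the largest degree among the nonzero terms is attained for two indices $i<j$; so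
\[
\deg c_i\oplus(i\odot\beta)=\deg c_j\oplus(j\odot\beta).
\]
Cancelling $i\odot\beta$, we get $\deg c_i=\deg c_j\oplus((j-i)\odot\beta)\ge\beta$. Hence $\beta<\omega^e$.
\end{proof}

\section{Truncations and sharpness}\label{sec:sharp}

\paragraph{Truncations are transcendental.} By Theorem A, $\sum_{k\ge1}p^{-1/p^k}$ is transcendental over $\breve{\mathbf Q}_p$. More generally, let $f$ be algebraic over $\mathbf Q_p$ and suppose $\operatorname{Supp}(f)\cap(-\infty,r)$ is infinite. Then the truncation $\sum_{q<r}[f(q)]p^q$ is transcendental over $\breve{\mathbf Q}_p$ by Theorem A, and so is the tail $\sum_{q\ge r}[f(q)]p^q$, which is $f$ minus the truncation. The next result shows that such $f$ exist, that is, that a bounded piece of the support of an algebraic number can be infinite.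

\begin{proposition}\label{prop:AS}
Let $f\in\mathbf L_p$ satisfy $f^p-f=p^{-1}$. Then $-1/p^k\in\operatorname{Supp}(f)$ for all $k\ge1$.
\end{proposition}

\begin{proof}
If $v(f)\ge0$, then $v(f^p-f)\ge0$, which is false. So $v(f)<0$, $v(f^p)=p\,v(f)<v(f)$, and $v(f)=-1/p$. For $m\ge0$ put $s_m=\sum_{k=1}^mp^{-1/p^k}$ and $h=f-s_m$. Then $v(s_m),v(h)\ge-1/p$. We write $O$ for elements of valuation $\ge0$. The cross terms in the expansions of $s_m^p$ and of $(s_m+h)^p$ have coefficients divisible by $p$, so their valuation is at least $1+p\cdot(-1/p)=0$. Hence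
\[
s_m^p-s_m=\sum_{k=1}^mp^{-1/p^{k-1}}-\sum_{k=1}^mp^{-1/p^k}+O=p^{-1}-p^{-1/p^m}+O ,
\]
\[
p^{-1}=f^p-f=(s_m^p-s_m)+(h^p-h)+O ,\qquad\text{so}\qquad h^p-h=p^{-1/p^m}+O .
\]
As before this forces $v(h)<0$ and $p\,v(h)=-1/p^m$, that is, $v(f-s_m)=-1/p^{m+1}$.

On the other hand, $v(f-s_m)$ is the smallest $q_0$ with $f(q_0)\ne s_m(q_0)$. Indeed, let $G=\tilde f-\tilde s_m$. Its smallest exponent is $q_0$, and $G_{q_0}=[f(q_0)]-[s_m(q_0)]$ is a unit of $W$. Let $g=\operatorname{cl}(G)=f-s_m$. In \eqref{eq:digits}, that is $\sum_n[g(q+n)]p^n=\sum_nG_{q+n}p^n$, the right side involves only $n$ with $q+n\ge q_0$, so $g(q+n)=0$ if $q+n<q_0$. For $q=q_0$ the right side is a unit, so $g(q_0)\ne0$.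

Thus $f$ and $s_m$ have different digits at $-1/p^{m+1}$. Since $s_m(-1/p^{m+1})=0$, we conclude $-1/p^{m+1}\in\operatorname{Supp}(f)$, for every $m\ge0$.
\end{proof}

\paragraph{The hypotheses on the support.} For $f$ as in Proposition~\ref{prop:AS} the reduced support $\Lambda(f)$ is infinite, since it contains all $1-1/p^k$, although $f$ is algebraic over $\mathbf Q_p$. So the condition $f\in\mathbf B$ cannot be dropped from Theorem B(1). By Theorem A the support of $f$ is unbounded; by Theorem B(1), $\Lambda(f)$ is not well-ordered; and by Theorem B(2), $f$ is not a quotient of two series with bounded support.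

\paragraph{Characteristic $0$ of the coefficients.} This was used in Lemma~\ref{lem:leibniz}, where the number $k$ of equal factors must be invertible, and in (I3), where a primitive $N$-th root of unity and an element of infinite order are needed. The series $x=\sum_{k\ge1}t^{-1/p^k}$ over $\overline{\mathbf F}_p$, a root of $X^p-X-t^{-1}$, shows that it is essential: there $x$ and $x^p$ have the same rank $1$ at $0$.

\begin{thebibliography}{9}

\bibitem{Berarducci}
A.~Berarducci, \emph{Factorization in generalized power series}, Trans. AMS \textbf{352} (2000).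

\bibitem{Poonen}
B.~Poonen, \emph{Maximally complete fields}, Enseign. Math. \textbf{39} (1993).

\bibitem{WangYuan}
Shanwen Wang, Yijun Yuan, \emph{$p$-adic Hahn series with sparse support}, arXiv:2607.06944 (2026).

\end{thebibliography}

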